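# Scalar curvature along the continuity method and the dilations of rational double points

## 1. A hyperbolic curve times a flat torus

Let $B$ be a compact curve of genus at least $2$ with its hyperbolic metric $\omega_B$, scaled so that $\mathrm{Ric}(\omega_B)=-\omega_B$. Let $T$ be an elliptic curve with a flat metric $\omega_T$. On the surface $X=B\times T$ take $\omega_0=a\,\omega_B+b\,\omega_T$ with $a,b>0$, and look for Kähler metrics $\omega(t)$, $t\ge 0$, with
$$(1+t)\,\omega(t)=\omega_0-t\,\mathrm{Ric}(\omega(t)),\qquad \omega(0)=\omega_0. \tag{1.1}$$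
This is the *continuity method*. Try $\omega(t)=x(t)\,\omega_B+y(t)\,\omega_T$. Scaling a metric by a constant does not change its Ricci form, so $\mathrm{Ric}(\omega(t))=-\omega_B$ for every $x,y$, and (1.1) becomes two linear equations:
$$(1+t)x=a+t,\qquad (1+t)y=b .$$
So $x=\frac{a+t}{1+t}$ and $y=\frac b{1+t}$. The base converges to the hyperbolic curve, and the torus shrinks at rate $1/(1+t)$. The scalar curvature is
$$R(\omega(t))=\mathrm{tr}_{\omega(t)}\mathrm{Ric}(\omega(t))=-\frac1x=-\frac{1+t}{a+t},$$
which is bounded. On the other hand, measured by $\omega(t)$ the initial metric is large: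
$$\mathrm{tr}_{\omega(t)}\omega_0=\frac ax+\frac by=\frac{a(1+t)}{a+t}+(1+t)$$
grows linearly. The two facts are compatible because of an identity that holds always. On an $n$-dimensional manifold, solve (1.1) for the Ricci form and take the trace with respect to $\omega(t)$:
$$\mathrm{Ric}(\omega(t))=\frac1t\omega_0-\frac{1+t}t\,\omega(t),\qquad R(\omega(t))=\frac1t\,\mathrm{tr}_{\omega(t)}\omega_0-n\,\frac{1+t}t. \tag{1.2}$$
(In the example: $\frac{1+t}{t}\left[\frac a{a+t}+1-2\right]=-\frac{1+t}{a+t}$, as it should be.) Thus $R(\omega(t))$ is always bounded below, by $-2n$ for $t\ge1$, and it is bounded as $t\to\infty$ exactly when $\mathrm{tr}_{\omega(t)}\omega_0=O(t)$.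

In the example, the linear growth comes from cohomology. More generally, (1.1) gives $(1+t)[\omega(t)]=[\omega_0]-2\pi t\,c_1(X)$. So if $E\subset X$ is a smooth compact curve with $\int_Ec_1(X)=0$, then $\int_E\omega(t)=\frac1{1+t}\int_E\omega_0$. Hence at some point of $E$ we have $\omega(t)|_E\le\frac1{1+t}\omega_0|_E$, and there $\mathrm{tr}_{\omega(t)}\omega_0\ge1+t$. So the growth rate $t$ is unavoidable as soon as such a curve exists. But the area only controls an average. On $\mathbb P^1$ the metrics $(c\,\cdot)^*\omega_{FS}$, pulled back by $u\mapsto cu$, all have the same area, and for large $c$ they are concentrated near $u=0$ and tiny near $u=\infty$. If the metric $\omega(t)|_E$ concentrates in this way, then $\mathrm{tr}_{\omega(t)}\omega_0$ grows faster than $t$ somewhere, and $R(\omega(t))$ is unbounded. Can this happen?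

## 2. The equation, the canonical model, and uniqueness

For a Kähler metric $\omega$ on a complex manifold of dimension $n$, $\mathrm{Ric}(\omega)=-\sqrt{-1}\partial\bar\partial\log\omega^n\in2\pi c_1(X)$ and $R(\omega)=\mathrm{tr}_\omega\mathrm{Ric}(\omega)$. We write $\Delta_\omega u=\mathrm{tr}_\omega\sqrt{-1}\partial\bar\partial u$ and
$$\varepsilon=\frac1{1+t},\qquad\text{so that}\qquad \frac t{1+t}=1-\varepsilon .$$
The letters $C,c>0$ denote constants that depend only on $(X,\omega_0)$ and on fixed auxiliary choices, never on $t$, and may change from line to line. $A\asymp B$ means $C^{-1}B\le A\le CB$; we use it for functions and for positive $(1,1)$-forms.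

**Definition (semi-ample, canonical model).** The canonical bundle $K_X$ is semi-ample if some positive power of it is generated by its global sections. The sections of a suitable power then define a holomorphic map $f:X\to X_{can}\subset\mathbb{CP}^N$, whose image, the canonical model, is a projective variety of dimension $kod(X)$. We take the power so large that $Y:=X_{can}$ is normal.

In Section 1, $K_X$ is pulled back from $B$, $f$ is the projection to $B$, and $kod(X)=1$. If $K_X$ is torsion, $f$ maps to a point. If $K_X$ is ample, $f$ is an embedding for a large power.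

Let $\chi$ be the multiple of the Fubini–Study metric for which $f^*\chi$ is a smooth semi-positive representative of $-2\pi c_1(X)$, let $\Omega$ be a smooth volume form with $\sqrt{-1}\partial\bar\partial\log\Omega=f^*\chi$, and put
$$\omega_t=\varepsilon\,\omega_0+(1-\varepsilon)f^*\chi,\qquad r=n-kod(X).$$
The cohomology class computed in Section 1 is $[\omega(t)]=[\omega_t]$. So $\omega(t)=\omega_t+\sqrt{-1}\partial\bar\partial\varphi(t)$, and (1.1) becomes, for $t>0$ and with the right additive normalization of $\varphi$,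
$$\omega(t)^n=(1+t)^{-r}e^{\frac{1+t}t\varphi(t)}\,\Omega . \tag{2.1}$$
Indeed, $-\sqrt{-1}\partial\bar\partial\log$ of the right side is $-f^*\chi-\frac{1+t}t(\omega(t)-\omega_t)=\frac1t\omega_0-\frac{1+t}t\omega(t)$, as in (1.2).

**The question.** It is posed in Hosea Wondo, "Curvature Estimates for the Continuity Method", arXiv:2111.06615 (2021). For every compact Kähler manifold $(X,\omega_0)$ with $K_X$ semi-ample, and the long-time solution $\omega(t)$ of (1.1), is there a constant $C$ depending only on $X$ and $\omega_0$ with $|R(\omega(t))|\le C$ on $X$ for all $t\in[0,\infty)$?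

**Existence.** (LT) By La Nave–Tian, Math. Ann. 365 (2016), $\tilde\omega=\omega_0-t\,\mathrm{Ric}(\tilde\omega)$, $\tilde\omega(0)=\omega_0$, has a smooth solution as long as $[\omega_0]-2\pi t\,c_1(X)$ is a Kähler class. With $\tilde\omega=(1+t)\omega$ this is (1.1). If $K_X$ is nef, in particular if it is semi-ample, it is solvable for all $t\ge0$.

**Uniqueness.** *For fixed $t>0$, the equation $(1+t)\omega=\omega_0-t\,\mathrm{Ric}(\omega)$ has at most one solution.* Let $\omega,\omega'$ be solutions. Their classes agree, so $\omega'=\omega+\sqrt{-1}\partial\bar\partial u$, and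
$$\sqrt{-1}\partial\bar\partial\log\frac{\omega'^n}{\omega^n}=\mathrm{Ric}(\omega)-\mathrm{Ric}(\omega')=\frac{1+t}t(\omega'-\omega)=\frac{1+t}t\sqrt{-1}\partial\bar\partial u .$$
After adding a constant to $u$, $\log(\omega'^n/\omega^n)=\frac{1+t}tu$. At a maximum of $u$ we have $\omega'\le\omega$, so $u\le0$ there; at a minimum $u\ge0$. So $u=0$. In particular $\omega(t)$ does not depend on $\chi$, $\Omega$ or the power of $K_X$.

Finally, (1.2) gives the Ricci lower bound that makes everything possible:
$$\mathrm{Ric}(\omega(t))\ge-2\,\omega(t)\qquad(t\ge1). \tag{2.2}$$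

## 3. Three theorems on the growth of $R(\omega(t))$

The answer is negative.

**Theorem 1.** Let $\Sigma:\ y^3=\prod_{i=1}^6(x-x_i)$ with distinct $x_i$ (smooth projective model), and $\gamma(x,y)=(x,e^{2\pi i/3}y)$. Let a generator of $\mathbb Z_3$ act on $\Sigma\times\Sigma$ by $(\gamma,\gamma^{-1})$, let $Y=(\Sigma\times\Sigma)/\mathbb Z_3$, and let $X\to Y$ be the minimal resolution. Then $K_X$ is semi-ample and big, and for every Kähler metric $\omega_0$ on $X$ there are $c,t_0>0$ with $\sup_XR(\omega(t))\ge c\,t$ for $t\ge t_0$. So the answer to the question is no.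

**Theorem 2.** Let $n=2$, $K_X$ semi-ample and $kod(X)=2$, so that $X_{can}$ has only rational double points. Put
$$\mu(A_k)=k-1,\quad\mu(D_k)=2(k-3)\ (k\ge4),\quad\mu(E_6)=4,\ \mu(E_7)=6,\ \mu(E_8)=8,$$
and let $\mu(X)$ be the maximum of $\mu$ over the singular points of $X_{can}$ ($\mu(X)=0$ if there are none). For every $\omega_0$ there are $C,t_0$ with
$$C^{-1}t^{\mu(X)}\le\sup_X|R(\omega(t))|\le C\,t^{\mu(X)},\qquad t\ge t_0 .$$
In particular $R(\omega(t))$ is uniformly bounded if and only if every singular point of $X_{can}$ is of type $A_1$, independently of $\omega_0$.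

**Theorem 3.** (a) For all $2\le\kappa\le n$ there is $(X,\omega_0)$ with $\dim X=n$, $kod(X)=\kappa$, $K_X$ semi-ample and $R(\omega(t))$ unbounded. (b) If $K_X$ is semi-ample and $kod(X)=0$, or if $K_X$ is ample, then $R(\omega(t))$ is uniformly bounded.

The case $kod(X)=1$, $n\ge2$, is not settled here.

Besides (LT) we use the following inequality throughout.

**Chern–Lu inequality.** (CL) If $\mathrm{Ric}(\omega)\ge-a\,\omega$, and the bisectional curvature of $\hat\omega$ satisfies $\hat R(\xi,\bar\xi,\eta,\bar\eta)\le\Lambda|\xi|^2_{\hat\omega}|\eta|^2_{\hat\omega}$ with $\Lambda\ge0$, then $S=\mathrm{tr}_\omega\hat\omega$ satisfies $\Delta_\omega\log S\ge-a-\Lambda S$.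

## 4. Chern–Lu against $\omega_0$, and what a better reference metric must satisfy

By (1.2) we must estimate $S=\mathrm{tr}_{\omega(t)}\omega_0$, and by (2.2) the Ricci curvature of $\omega=\omega(t)$ is bounded below. So the natural move is (CL) with $\hat\omega=\omega_0$. If $\Lambda\ge 0$ bounds the bisectional curvature of $\omega_0$, then for $t\ge1$
$$\Delta_\omega\log S\ge-2-\Lambda S .$$
To absorb $-\Lambda S$ we use $\varphi$. As $\omega_t\ge\varepsilon\omega_0$, we have $\Delta_\omega\varphi=n-\mathrm{tr}_\omega\omega_t\le n-\varepsilon S$, hence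
$$\Delta_\omega\left(\log S-\frac{\Lambda+1}\varepsilon\varphi\right)\ge S-\frac{n(\Lambda+1)}\varepsilon-2 .$$
At a maximum point $q$ of the bracket, $S(q)\le C/\varepsilon$. This is the bound we want, but only at $q$. At another point $x$,
$$\log S(x)\le\log\frac C\varepsilon+\frac{\Lambda+1}\varepsilon\,\bigl(\varphi(x)-\varphi(q)\bigr).$$
It may be taken as known that $|\varphi(t)|\le C$ (Lemma 2.1 of Zhang–Zhang, proved there for elliptic surfaces, with the arguments noted to carry over to higher dimensions). This gives only $S\le\frac C\varepsilon e^{C/\varepsilon}$. The argument stops here: the coefficient $1/\varepsilon$ requires an oscillation of size $O(\varepsilon)$. And for surfaces as in Theorem 1 it cannot be repaired with $\omega_0$ as reference, since its conclusion $S=O(t)$ would bound $R$.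

The computation does show what to aim for. Suppose we can write down $\hat\omega=\omega_t+\sqrt{-1}\partial\bar\partial\hat\varphi$, depending on $t$, with
$$|Rm(\hat\omega)|_{\hat\omega}\le\frac C\varepsilon\qquad\text{and}\qquad|\varphi-\hat\varphi|\le C\varepsilon . \tag{4.1}$$
Then (CL) against $\hat\omega$ again produces the coefficient $1/\varepsilon$, now in front of $\varphi-\hat\varphi=O(\varepsilon)$, and the maximum principle gives $\mathrm{tr}_\omega\hat\omega\le C$. With control of the volume ratio this yields $\omega(t)\asymp\hat\omega$, a two-sided estimate, which settles the question either way once $\mathrm{tr}_{\hat\omega}\omega_0$ is computed. The curvature bound in (4.1) tells us the scale at which $\hat\omega$ may vary: lengths $\sqrt\varepsilon$.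

## 5. $A_1$ and $A_2$ by hand: dilations and the Ricci-flat model

**Definition (rational double point).** A rational double point is a surface singularity isomorphic to $\mathbb C^2/\Gamma$ at the origin, with $\Gamma\subset SU(2)$ finite and nontrivial. Type $A_k$ is $\Gamma$ cyclic of order $k+1$; types $D_k$ ($k\ge4$), $E_6,E_7,E_8$ are the binary dihedral group of order $4(k-2)$ and the binary tetrahedral, octahedral and icosahedral groups.

**Definition (crepant resolution).** The form $dz_1\wedge dz_2$ is $\Gamma$-invariant. A resolution $\pi:Z\to\mathbb C^2/\Gamma$ is crepant if $dz_1\wedge dz_2$ extends to a nowhere vanishing holomorphic form on $Z$.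

We use these standard facts. If $n=2$, $K_X$ is semi-ample and $kod(X)=2$, then $f:X\to Y$ is the minimal resolution of a surface with rational double points. These singularities are rational and are resolved by successively blowing up singular points. Their minimal resolutions are exactly the crepant ones, and have negative definite intersection form. Also, $\Gamma$ acts freely on $\mathbb C^2\setminus0$, since an element of $SU(2)$ with eigenvalue $1$ is the identity.

**The toric charts for $A_k$.** Let $\Gamma$ be generated by $\mathrm{diag}(\zeta_0,\zeta_0^{-1})$ of order $k+1$. The textbook toric resolution is covered by charts $\mathbb C^2\ni(u_j,v_j)$, $0\le j\le k$, with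
$$u_j=z_1^{k+1-j}z_2^{-j}\ (0\le j\le k+1),\qquad v_j=u_{j+1}^{-1},\qquad u_jv_j=z_1z_2 . \tag{5.1}$$
Adjacent charts are glued by $u_{j+1}=v_j^{-1}$, $v_{j+1}=u_jv_j^2$. For $1\le j\le k$ the exceptional curve $E_j\cong\mathbb P^1$ has affine coordinate $u_j$: it is $\{v_j=0\}$ in chart $j$ and $\{u_{j-1}=0\}$ in chart $j-1$. The determinant of the exponents of $(u_j,v_j)$ is $(k+1-j)(j+1)-j(k-j)=k+1$, so
$$du_j\wedge dv_j=(k+1)\,u_jv_j\,\frac{dz_1\wedge dz_2}{z_1z_2}=(k+1)\,dz_1\wedge dz_2 .$$
So the resolution is crepant, hence minimal. The dilation $z\mapsto\lambda z$, $\lambda>0$, lifts to $D_\lambda$ with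
$$D_\lambda:\quad u_j\mapsto\lambda^{k+1-2j}u_j . \tag{5.2}$$

For $A_1$ the functions $u_0,u_1,u_2^{-1}$ have weights $2,0,2$, and the two charts $(u_0,v_0)$, $(u_1,v_1)$ have weights $(2,0)$ and $(0,2)$. The dilation fixes the exceptional curve pointwise and scales the normal direction by $\lambda^2$. For $\lambda\le1$ nothing is stretched.

For $A_2$ we have $u_0=z_1^3$, $u_1=z_1^2/z_2$, $u_2=z_1/z_2^2$, $u_3^{-1}=z_2^3$. The three charts have weights
$$(u_0,v_0):(3,-1),\qquad(u_1,v_1):(1,1),\qquad(u_2,v_2):(-1,3).$$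
Although $D_\lambda$ with $\lambda<1$ lifts a contraction, it *stretches* the direction $v_0$ at the point $u_0=v_0=0$ by $\lambda^{-1}$. The reason is visible on $E_1=\mathbb P^1$: $D_\lambda$ acts by $u_1\mapsto\lambda u_1$, which contracts at $u_1=0$ and therefore expands at $u_1=\infty$.

**Definition (ALE Kähler metric).** Let $\Gamma\subset SU(m)$ be finite, nontrivial, acting freely on $\mathbb C^m\setminus0$, and let $Z$ be a crepant resolution of $\mathbb C^m/\Gamma$. A Kähler metric on $Z$ is ALE if its difference from the flat metric is $O(|w|^{-2m})$ at infinity in the coordinate $w\in\mathbb C^m/\Gamma$, with $k$-th derivatives $O(|w|^{-2m-k})$.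

**Published result (J).** (D. Joyce, *Compact Manifolds with Special Holonomy*, OUP 2000, Thm 8.2.3; also Ann. Global Anal. Geom. 19 (2001) 55–73; for $m=2$ the metrics are Kronheimer's, J. Differential Geom. 29 (1989).) Every Kähler class of ALE Kähler metrics on $Z$ contains a Ricci-flat ALE Kähler metric. With the flat form normalized as $\sqrt{-1}\partial\bar\partial|w|^2$, its Kähler form equals $\sqrt{-1}\partial\bar\partial(|w|^2+G)$ outside a compact set, with $|\nabla^kG|=O(|w|^{2-2m-k})$ for all $k\ge0$.

**Example for $A_1$.** Put $\rho=|w|^2$ and try $\sqrt{-1}\partial\bar\partial F(\rho)$. Its eigenvalues with respect to the flat form are $F'$ and $F'+\rho F''=(\rho F')'$. With $P=\rho F'$, the condition that the volume form is flat is $\frac P\rho P'=1$, so $P^2=\rho^2+s^2$ with a constant $s>0$, and $F'=\sqrt{1+s^2/\rho^2}$. At infinity $F'=1+O(\rho^{-2})$, so, normalizing the constant, $F=\rho+G$ with $G=O(\rho^{-1})=O(|w|^{-2})$. Near $\rho=0$, $F'=\frac s\rho+\frac\rho{2s}+\cdots$, so up to a constant $F=s\log\rho+\frac{\rho^2}{4s}+\cdots$,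 where the dots are a power series in $\rho^2$. With $\tau=w_2/w_1$ and $Z_1=w_1^2$ as coordinates on the resolution, $\rho^2=|Z_1|^2(1+|\tau|^2)^2$ is smooth, and off the exceptional curve $\sqrt{-1}\partial\bar\partial\log\rho=\sqrt{-1}\partial\bar\partial\log(1+|\tau|^2)$. So the form extends across the exceptional curve to a Kähler form (the term $\frac{\rho^2}{4s}$ makes the normal direction positive), and the curve has area $2\pi s$. Note the shape of the potential: a logarithmic pole along the curve plus a smooth function.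

**The model near an exceptional curve.** Our guess is that near $E=f^{-1}(\mathrm{Sing}\,Y)$ the metric $\omega(t)$ looks like $\varepsilon D^*_{1/\sqrt\varepsilon}\omega_1$, where $\omega_1$ is Ricci-flat ALE with the same periods as $\omega_0$. The factor $\varepsilon$ gives the right areas. The dilation makes the metric approach $\sqrt{-1}\partial\bar\partial|z|^2$ away from $E$, to match an orbifold metric on $Y$, and the curvature is $O(1/\varepsilon)$ as (4.1) wants. Test the guess on $A_2$, on the curve $E_1$ with coordinate $v=u_1^{-1}$ near $u_1=\infty$. There $D_{1/\sqrt\varepsilon}$ is $v\mapsto\sqrt\varepsilon\,v$. So at $v=0$ the model restricted to $E_1$ has size $\varepsilon\cdot\varepsilon=\varepsilon^2$ relative to $\omega_0$, hence $\mathrm{tr}\,\omega_0\ge c\,t^2$ there, and by (1.2) $R\ge c\,t$. This is the concentration on $\mathbb P^1$ asked for in Section 1.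

The rest of the lecture proves that $\omega(t)$ is uniformly equivalent to a metric built from this model.

## 6. Local analysis on the resolution of $\mathbb C^2/\Gamma$

In Sections 6–11, $n=2$, $kod(X)=2$, and $E=f^{-1}(\mathrm{Sing}\,Y)$. We need one more published result.

**Published result (K).** (R. Kobayashi, Math. Ann. 272 (1985) 385–398.) The canonical model $Y$ of a surface of general type carries an orbifold Kähler–Einstein metric $\omega_Y$ with $\mathrm{Ric}(\omega_Y)=-\omega_Y$.

"Orbifold" means: near a singular point, $\omega_Y$ is given by a smooth $\Gamma$-invariant Kähler metric on a ball uniformizing the point. For Theorem 1 it is simply the product of hyperbolic metrics, descended to the quotient.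

Fix a singular point, of type $\mathbb C^2/\Gamma$, with minimal resolution $\pi:Z\to\mathbb C^2/\Gamma$ and exceptional curves $E_1,\dots,E_l$; their union is also called $E$. Put $\rho=|z|^2$ (continuous on $Z$, smooth off $E$), $Z_r=\{|z|<r\}$, $\omega_{fl}=\sqrt{-1}\partial\bar\partial|z|^2$ and $dV_0=\omega_{fl}^2$. Since $dV_0$ is a constant times $|dz_1\wedge dz_2|^2$ and $\pi$ is crepant, $dV_0$ extends to a smooth volume form on $Z$.

**Step 1: lifting the dilations.** We want the dilations to act on $Z$ in all cases, not only in toric charts. The group $\mathbb C^*$ acts on $\mathbb C^2/\Gamma$ by scalars, and $Z$ is obtained by successively blowing up isolated singular points. Suppose $\mathbb C^*$ acts on a stage $V$. The connected group $\mathbb C^*$ fixes each isolated singular point $p$. The automorphism $(\lambda,x)\mapsto(\lambda,\lambda x)$ of $\mathbb C^*\times V$ preserves $\mathbb C^*\times\{p\}$, so it lifts to the blow-up along this set, which is $\mathbb C^*\times\mathrm{Bl}_pV$; composing with the projection gives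 an action on $\mathrm{Bl}_pV$ (the group law holds on a dense set, hence everywhere). So we get a holomorphic action $\mathbb C^*\times Z\to Z$. Let $D_\lambda$, $\lambda>0$, be its restriction. It lifts $z\mapsto\lambda z$, preserves each $E_i$ by connectedness, and is homotopic to the identity.

**Step 2: orbifold coordinates.** We want coordinates in which $\omega_Y$ is flat to as high an order as needed. The claim is that there is an orbifold chart at the singular point with $\Gamma\subset SU(2)$ acting linearly and $\omega_Y=\sqrt{-1}\partial\bar\partial\Phi_Y$,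
$$\Phi_Y=|z|^2+e(z),\qquad e\in C^\infty,\quad|\partial^ke|\le C|z|^{4-k}\ (0\le k\le4). \tag{6.1}$$
Take a chart in which $\Gamma$ acts linearly and, by averaging, a $\Gamma$-invariant potential. Its Taylor polynomial of degree $3$ is the real part of a holomorphic polynomial, plus a Hermitian form, plus $2\,\mathrm{Re}\sum_lq_l(z)\bar z_l$ with $q_l$ homogeneous quadratic; since $\Gamma$ acts linearly, each bihomogeneous part is $\Gamma$-invariant. Subtract the pluriharmonic part, and change coordinates linearly so that the Hermitian form is $|z|^2$. Then $\Gamma\subset U(2)$, and $\Gamma\subset SU(2)$ because determinants are invariant under conjugation. Invariance of $\sum_lq_l(z)\bar z_l=\langle q(z),z\rangle$ gives $\langle\gamma^{-1}q(\gamma z),z\rangle=\langle q(z),z\rangle$, so $q(\gamma z)=\gamma q(z)$. Hence $z'=z+q(z)$ is a $\Gamma$-equivariant coordinate change near $0$, with $|z'|^2=|z|^2+2\,\mathrm{Re}\sum_lq_l\bar z_l+|q|^2$. In the coordinate $z'$ the potential is $|z'|^2$ plus a smooth function with vanishing $3$-jet,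 which is (6.1).

In Theorem 1 this is explicit. Uniformize $\Sigma$ by the disc with a fixed point of $\gamma$ at $0$. The metric $-2\sqrt{-1}\partial\bar\partial\log(1-|\zeta|^2)$ has $\mathrm{Ric}=2\sqrt{-1}\partial\bar\partial\log(1-|\zeta|^2)$, minus itself. With $z_i=\sqrt2\,\zeta_i$, $\Phi_Y=-2\sum_i\log(1-|\zeta_i|^2)=|z|^2+O(|z|^4)$.

Fix $r_0\in(0,\frac12]$ so small that the chart contains the closure of $\{|z|<2r_0\}$ and $\frac12\omega_{fl}\le\omega_Y\le2\omega_{fl}$ there. By uniqueness of minimal resolutions, we identify the preimage in $X$ of this neighborhood with $Z_{2r_0}$; different singular points get disjoint sets. By (6.1), $\omega_Y=\omega_{fl}+O(|z|^2)$, so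
$$\omega_Y^2=e^hdV_0,\qquad h\ \text{continuous},\quad|h|\le C|z|^2 . \tag{6.2}$$

**Step 3: the function $\sigma$.** Potentials of forms with nonzero periods over the $E_j$ must have poles, as in the $A_1$ example. We fix one standard pole. Choose Hermitian metrics $h_i$ on $\mathcal O(E_i)$ over $Z$, defining sections $s_i$ and curvature forms $\Theta_i$, so that $\Theta_i=-\sqrt{-1}\partial\bar\partial\log|s_i|^2_{h_i}$ off $E$ and $\int_{E_j}\Theta_i=2\pi E_i\cdot E_j$. By negative definiteness there are unique $a_i\in\mathbb R$ with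
$$\sum_ia_i\,E_i\cdot E_j=-\frac1{2\pi}\int_{E_j}\omega_0<0\quad\text{for all }j,\qquad\sigma:=\sum_ia_i\log|s_i|^2_{h_i}\ \text{ on }Z\setminus E .$$
All $a_i$ are positive. To see this put $a^\pm=\sum_i\max(\pm a_i,0)E_i$. Pairing with $a^-$ gives $0\ge(a^+-a^-)\cdot a^-\ge-(a^-)^2\ge0$, where $a^+\cdot a^-\ge0$ because the two divisors have no common component; so $(a^-)^2=0$ and $a^-=0$. If some $a_j=0$, then $\sum_ia_iE_i\cdot E_j\ge0$, a contradiction. So $\sigma\to-\infty$ at $E$, and $\sqrt{-1}\partial\bar\partial\sigma=-\sum_ia_i\Theta_i$ extends smoothly across $E$, with the periods of $\omega_0$.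

For $A_1$ with $\int_{E_1}\omega_0=2\pi s$: $E_1^2=-2$ gives $a_1=s/2$, and with $|s_1|_{h_1}^2=|Z_1|^2(1+|\tau|^2)^2=\rho^2$ we get $\sigma=s\log\rho$, the pole found in Section 5.

**Lemma 1.** Let $\alpha$ be a smooth closed real $(1,1)$-form on $Z_r$, $0<r\le\infty$. If $\int_{E_j}\alpha=\int_{E_j}\omega_0$ for all $j$, then $\alpha=\sqrt{-1}\partial\bar\partial(\sigma+b)$ on $Z_r\setminus E$ with $b\in C^\infty(Z_r)$. If $\int_{E_j}\alpha=0$ for all $j$, then $\alpha=\sqrt{-1}\partial\bar\partial b$ with $b\in C^\infty(Z_r)$.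

*Proof.* Let $\alpha'=\alpha+\sum_ia_i\Theta_i$ in the first case and $\alpha'=\alpha$ in the second. It has zero integral over every $E_j$. Let $U\subset Z_r$ be a neighborhood of $E$ that retracts onto $E$. Since $\pi$ is proper, $U\supset Z_s$ for some $s>0$. A $2$-cycle in $Z_r$ has compact support, and for $\lambda\le1$ it is homologous in $Z_r$ to its image under $D_\lambda$, which lies in $Z_s\subset U$ for small $\lambda$. So $H_2(Z_r,\mathbb R)$ is generated by the $E_j$, and by de Rham's theorem $\alpha'=d\beta$ with $\beta$ real. As $\alpha'$ has type $(1,1)$, $\bar\partial\beta^{0,1}=0$. The space $\{|z|<r\}/\Gamma$ is Stein and has a rational singularity, so $R^1\pi_*\mathcal O=0$ and $H^1(Z_r,\mathcal O)=0$. So $\beta^{0,1}=\bar\partial g$, $\beta^{1,0}=\partial\bar g$, and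
$$\alpha'=d\beta=\partial\bar\partial(g-\bar g)=\sqrt{-1}\partial\bar\partial(2\,\mathrm{Im}\,g).$$
Take $b=2\,\mathrm{Im}\,g$; in the first case $-\sum_ia_i\Theta_i=\sqrt{-1}\partial\bar\partial\sigma$ off $E$. $\square$

**Lemma 2.** There is a Ricci-flat Kähler form $\omega_1$ on $Z$ with $\int_{E_j}\omega_1=\int_{E_j}\omega_0$ for all $j$, $\omega_1^2=dV_0$, and $\omega_1=\sqrt{-1}\partial\bar\partial(|w|^2+G)$ on $Z\setminus E$, where
$$|w|^2+G=\sigma+b_1,\quad b_1\in C^\infty(Z);\qquad|\nabla^kG|\le C_k|w|^{-2-k}\ \text{ for }|w|\ge L_0 . \tag{6.3}$$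

*Proof.* **Step A: an ALE Kähler form with the right periods.** (J) needs a class to start from, and we build a form in it. By Lemma 1, $\omega_0=\sqrt{-1}\partial\bar\partial(\sigma+b')$ on $Z_{2r_0}\setminus E$. Let $\zeta=\zeta(|z|)$ be a cutoff with $\zeta=1$ for $|z|\le r_0/2$ and $\zeta=0$ for $|z|\ge r_0$. The form $\alpha_0=\sqrt{-1}\partial\bar\partial(\zeta(\sigma+b'))$ extends smoothly to $Z$, equals $\omega_0$ on $Z_{r_0/2}$, and vanishes for $|z|\ge r_0$. Let $P(\rho)\ge0$ be smooth and nondecreasing with $P=0$ for $\rho\le r_0^2/16$ and $P=\rho$ for $\rho\ge r_0^2/4$, and let $k_1'=P/\rho$, $k_1(0)=0$. The eigenvalues of $\sqrt{-1}\partial\bar\partial k_1(\rho)$ with respect to $\omega_{fl}$ are $k_1'\ge0$ and $k_1'+\rho k_1''=P'\ge0$. So this form is smooth on $Z$, semi-positive, zero near $E$, and equal to $\omega_{fl}$ for $|z|\ge r_0/2$. For $N$ large, $\alpha_0+N\sqrt{-1}\partial\bar\partial k_1(\rho)$ is positive: on $Z_{r_0/2}$ it is $\ge\omega_0$, on $\{r_0/2\le|z|\le r_0\}$ it is $\alpha_0+N\omega_{fl}$ with $\alpha_0$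 bounded, and beyond it is $N\omega_{fl}$. It has the periods of $\omega_0$. Its pullback by $D_{N^{-1/2}}$ has the same periods, since $D_\lambda$ is homotopic to the identity, and equals $\omega_{fl}$ at infinity. So it is an ALE Kähler form, and (J) gives a Ricci-flat $\omega_1$ in its class.

**Step B: the volume form.** We check $\omega_1^2=dV_0$. The function $\log(\omega_1^2/dV_0)$ is pluriharmonic on $Z$, because $\omega_1$ is Ricci-flat and $dV_0$ is a constant times $|dz_1\wedge dz_2|^2$. It tends to $0$ at infinity, so it vanishes by the maximum principle.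

**Step C: the potential.** We make the potential of (J) at infinity agree with a global one. By Lemma 1 with $r=\infty$, $\omega_1=\sqrt{-1}\partial\bar\partial(\sigma+b_1)$ off $E$. For $|w|>L_0$ let $G$ be as in (J). Then $\sigma+b_1-|w|^2-G$ lifts to a $\Gamma$-invariant pluriharmonic function on the simply connected set $\{|w|>L_0\}\subset\mathbb C^2$. So it is the real part of a holomorphic function there, which extends to $\mathbb C^2$ by Hartogs and may be averaged to be $\Gamma$-invariant. The average descends to $\mathbb C^2/\Gamma$, and its pullback to $Z$ is holomorphic. Subtract its real part from $b_1$, and define $G:=\sigma+b_1-|w|^2$ on all of $Z\setminus E$; this agrees with the old $G$ for $|w|>L_0$. Enlarging $L_0$ slightly gives (6.3). $\square$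

**Lemma 3.** For $0<\lambda\le1$, $c_\lambda:=\sigma\circ D_\lambda-\sigma$ extends smoothly to $Z$, and for each $L_1$ we have $|c_\lambda|\le C_{L_1}(1+\log\frac1\lambda)$ on $\{|w|\le L_1\}$. Consequently $|\sigma(z)|\le C(1+\log\frac1\rho)$ on $Z_{r_0}\setminus E$.

*Proof.* The pullback of the divisor $E_i$ under the action $\mathbb C^*\times Z\to Z$ is $\mathbb C^*\times E_i$, because the action map is an automorphism of $\mathbb C^*\times Z$ preserving $\mathbb C^*\times E_i$, followed by the projection. So the composition of a local equation of $E_i$ with $D_\lambda$, divided by a local equation, is a holomorphic unit, jointly continuous in $\lambda$ and the point. Hence $c_\lambda$ is smooth, and $|c_\lambda|\le C_0$ on the compact set $\{|w|\le L_1\}$ for $\lambda\in[\frac12,1]$. This set is mapped into itself by $D_\lambda$ for $\lambda\le1$, and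
$$c_{\lambda\lambda'}=c_\lambda\circ D_{\lambda'}+c_{\lambda'} .$$
Write $\lambda=\lambda_1^k$ with $\lambda_1\in[\frac12,1]$ and $k\le1+\log_2\frac1\lambda$. Iterating, $|c_\lambda|\le kC_0$, which is the bound. For the last claim write $z=D_\lambda z'$ with $|z'|=r_0$, $\lambda=|z|/r_0$; $\sigma$ is bounded on $\{|z'|=r_0\}$, and $\log\frac1\lambda\le\log\frac1\rho$ since $r_0<1$ and $\rho<1$. $\square$

In the $A_1$ example, $c_\lambda=s\log\lambda^2=-2s\log\frac1\lambda$. So the logarithm in Lemma 3 is really there.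

## 7. The approximate solution $\hat\varphi$

The purpose of this section is to write down $\hat\varphi$ for which $\hat\omega=\omega_t+\sqrt{-1}\partial\bar\partial\hat\varphi$ is the model $\varepsilon D^*_{1/\sqrt\varepsilon}\omega_1$ near $E$ and $\omega_Y$ far from $E$.

**Step 1: the limit potential.** Let $\varphi_\infty=\log(f^*\omega_Y^2/\Omega)$. By (6.2) it is continuous on $X$, and off $E$
$$\sqrt{-1}\partial\bar\partial\varphi_\infty=-\mathrm{Ric}(\omega_Y)-f^*\chi=\omega_Y-f^*\chi . \tag{7.1}$$
By itself $\varphi_\infty$ is not an admissible $\hat\varphi$, because it is not smooth across $E$, but its non-smooth part is explicit. As $f$ contracts the $E_j$, Lemma 1 gives $f^*\chi=\sqrt{-1}\partial\bar\partial p$ on $Z_{2r_0}$ with $p$ smooth. Then $\varphi_\infty-\Phi_Y+p$ is locally bounded on $Z_{2r_0}$ and pluriharmonic off $E$, so it extends to a pluriharmonic function across $E$. Thus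
$$\varphi_\infty-\Phi_Y\in C^\infty(Z_{2r_0}). \tag{7.2}$$

**Step 2: a potential for $\omega_0-f^*\chi$ near $E$.** The form $\omega_0-f^*\chi$ has the periods of $\omega_0$, so by Lemma 1 $\omega_0-f^*\chi=\sqrt{-1}\partial\bar\partial(\sigma+b)$ on $Z_{2r_0}\setminus E$ with $b$ smooth. Let $\tilde\zeta$ be a cutoff with $\tilde\zeta=1$ on $Z_{r_0}$, supported in $Z_{3r_0/2}$, and set $\psi=\tilde\zeta(\sigma+b)$, $\tilde\sigma=\tilde\zeta\sigma$, summed over the singular points. Then
$$\omega_0-f^*\chi=\theta+\sqrt{-1}\partial\bar\partial\psi\quad\text{on }X\setminus E, \tag{7.3}$$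
with $\theta$ a smooth form on $X$ that vanishes on each $Z_{r_0}$.

**Step 3: the gluing.** Near each singular point put $w=z/\sqrt\varepsilon$, that is, $w=D_{1/\sqrt\varepsilon}z$. Let $\zeta$ be the cutoff of Lemma 2, and $\xi$ smooth with $\xi(|w|)=0$ for $|w|\le L$ and $\xi(|w|)=1$ for $|w|\ge2L$, where $L\ge\max(L_0,1)$ is fixed in the proof of Proposition 4, independently of $t$. We always take $t\ge t_0$, where $t_0\ge1$ is so large that $2L\sqrt\varepsilon<r_0/2$; $t_0$ may be enlarged finitely often below. Define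
$$\hat\varphi=\varphi_\infty-\varepsilon\psi+\varepsilon\,\zeta(z)\,G(z/\sqrt\varepsilon)-(1-\xi(|w|))\,e(z), \tag{7.4}$$
the last two terms summed over the singular points and extended by $0$. Since $\omega_t=f^*\chi+\varepsilon(\omega_0-f^*\chi)$, (7.1) and (7.3) give on $X\setminus E$
$$\hat\omega:=\omega_t+\sqrt{-1}\partial\bar\partial\hat\varphi=\omega_Y+\varepsilon\theta+\sqrt{-1}\partial\bar\partial\bigl(\varepsilon\zeta G(z/\sqrt\varepsilon)-(1-\xi)e\bigr). \tag{7.5}$$

**Step 4: $\hat\varphi$ is smooth on $X$ for each $t$.** The individual terms have poles or are non-smooth at $E$, and we check that these cancel. Off $E$ nothing is to prove. For $|w|\le L$ we have $\zeta=\tilde\zeta=1$, $\xi=0$, and $\varphi_\infty-e=(\varphi_\infty-\Phi_Y)+|z|^2$. With $|z|^2=\varepsilon|w|^2$ and $|w|^2+G(w)=\sigma(w)+b_1(w)$,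
$$\hat\varphi=(\varphi_\infty-\Phi_Y)-\varepsilon b(z)+\varepsilon b_1(w)+\varepsilon\bigl(\sigma(w)-\sigma(z)\bigr).$$
Here $\sigma(w)-\sigma(z)=-c_{\sqrt\varepsilon}(w)$ is smooth by Lemma 3, and $\varphi_\infty-\Phi_Y$ is smooth by (7.2). Moreover $\theta=0$ and $\omega_Y=\sqrt{-1}\partial\bar\partial(|z|^2+e)$ there, so (7.5) becomes
$$\hat\omega=\sqrt{-1}\partial\bar\partial\bigl(\varepsilon|w|^2+\varepsilon G(w)\bigr)=\varepsilon\,D^*_{1/\sqrt\varepsilon}\omega_1\qquad\text{for }|w|\le L . \tag{7.6}$$

Let $\ell=\log\frac1\rho$ on each $Z_{r_0/2}$ and $\ell=0$ elsewhere, and put $m=\min(1+\ell,\,1+\log\frac1\varepsilon)\ge1$.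

**Proposition 4.** For suitable fixed $L$ and all $t\ge t_0$:

1. $\hat\omega$ is Kähler and $|Rm(\hat\omega)|_{\hat\omega}\le C/\varepsilon$. Moreover $\hat\omega\asymp\varepsilon D^*_{1/\sqrt\varepsilon}\omega_1$ for $|w|\le2L$; $\hat\omega\asymp\omega_{fl}$ for $2L\sqrt\varepsilon\le|z|\le r_0$; and $\hat\omega\asymp\omega_0$ on $X\setminus\bigcup Z_{r_0/2}$.
2. $|\log(\hat\omega^2/f^*\omega_Y^2)|\le C\varepsilon$.
3. $|\hat\varphi-\varphi_\infty|\le C\varepsilon m$. Consequently $N(\hat\varphi):=\log\frac{\hat\omega^2}\Omega-\frac{1+t}t\hat\varphi$ satisfies $|N(\hat\varphi)|\le C_1\varepsilon m$.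

*Proof.* We prove (1) and (2) region by region, and then (3).

**Region $|w|\le L$.** Here $\hat\omega$ is the model itself. By (7.6) it is Kähler, and its curvature is $\varepsilon^{-1}$ times that of $\omega_1$ on a compact set, so $O(1/\varepsilon)$. Also $\hat\omega^2=\varepsilon^2D^*_{1/\sqrt\varepsilon}dV_0=dV_0=e^{-h}\omega_Y^2$ with $|h|\le C|z|^2\le C\varepsilon$.

**Region $L\le|w|\le2L$.** Here we switch $e$ back on. In the $w$-variable,
$$\varepsilon^{-1}\hat\omega=\sqrt{-1}\partial\bar\partial_w\bigl(|w|^2+G(w)+\varepsilon^{-1}\xi(|w|)\,e(\sqrt\varepsilon w)\bigr).$$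
By (6.1), $|\partial_w^k(\varepsilon^{-1}e(\sqrt\varepsilon w))|\le C\varepsilon^{-1}\varepsilon^{k/2}|\sqrt\varepsilon w|^{4-k}=C\varepsilon|w|^{4-k}$, so the last function is $O(\varepsilon)$ in $C^4$. Hence $\varepsilon^{-1}\hat\omega=\omega_1+O(\varepsilon)$ in $C^2$. For small $\varepsilon$ it is Kähler, equivalent to $\omega_1$, with bounded curvature, and $\hat\omega^2=(1+O(\varepsilon))dV_0=(1+O(\varepsilon))\omega_Y^2$.

**Region $2L\sqrt\varepsilon\le|z|\le r_0/2$.** Here $\hat\omega=\omega_Y+\beta_\varepsilon$ with the ALE tail $\beta_\varepsilon=\sqrt{-1}\partial\bar\partial(\varepsilon G(z/\sqrt\varepsilon))$, and (6.3) gives $|\partial_z^k\beta_\varepsilon|\le C\varepsilon^{-k/2}|w|^{-4-k}$. Now fix $L$ so large that $|\beta_\varepsilon|\le C(2L)^{-4}\le\frac18$ with respect to $\omega_{fl}$; $C$ depends only on $G$. As $\omega_Y\ge\frac12\omega_{fl}$, we get $\hat\omega\asymp\omega_{fl}$. First derivatives of the metric are $O(\varepsilon^{-1/2})$ and second derivatives $O(\varepsilon^{-1})$, so $|Rm|\le C/\varepsilon$. For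 the volume, let $\eta=\sqrt{-1}\partial\bar\partial e=O(|z|^2)$, so $\omega_Y=\omega_{fl}+\eta$. Since $\omega_{fl}+\beta_\varepsilon=\varepsilon D^*_{1/\sqrt\varepsilon}\omega_1$, we have $(\omega_{fl}+\beta_\varepsilon)^2=dV_0=\omega_{fl}^2$. Expanding,
$$\hat\omega^2=(\omega_{fl}+\beta_\varepsilon)^2+2\eta\wedge(\omega_{fl}+\beta_\varepsilon)+\eta^2=\omega_Y^2+2\,\eta\wedge\beta_\varepsilon,$$
$$|\eta\wedge\beta_\varepsilon|\le C|z|^2|w|^{-4}dV_0=C\varepsilon|w|^{-2}dV_0\le C\varepsilon\,dV_0 .$$
So both forms being exactly of flat volume is what makes the error small: only the mixed term survives.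

**Region $X\setminus\bigcup Z_{r_0/2}$.** Here $\omega_Y$ is a smooth Kähler metric. On $\{r_0/2\le|z|\le r_0\}$, $|\partial_z^k(\varepsilon G(z/\sqrt\varepsilon))|\le C\varepsilon^{1-k/2}|w|^{-2-k}=C\varepsilon^2|z|^{-2-k}$. So $\hat\omega=\omega_Y+\varepsilon\theta+O(\varepsilon^2)$ in $C^2$, and (1), (2) follow; on $\{r_0/2\le|z|\le r_0\}$ also $\omega_Y\asymp\omega_{fl}$.

**The potential.** For (3), first take $|w|\ge2L$ inside $Z_{r_0}$. There $\hat\varphi-\varphi_\infty=-\varepsilon\psi+\varepsilon\zeta G$ with $|G|\le C$ and, by Lemma 3, $|\psi|\le C(1+\log\frac1\rho)$. Also $\rho=\varepsilon|w|^2\ge\varepsilon$, so $\log\frac1\rho\le\log\frac1\varepsilon$ and $m=1+\ell$ on $Z_{r_0/2}$; on $\{r_0/2\le|z|\le r_0\}$, $\log\frac1\rho$ is bounded. So $|\hat\varphi-\varphi_\infty|\le C\varepsilon m$. Next take $|w|\le2L$. There $|e|\le C\varepsilon^2$ and $G(w)=\sigma(w)+b_1(w)-|w|^2$, so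
$$\hat\varphi-\varphi_\infty=\varepsilon\bigl(\sigma(w)-\sigma(z)+O(1)\bigr)=\varepsilon\bigl(-c_{\sqrt\varepsilon}(w)+O(1)\bigr)=O\bigl(\varepsilon(1+\log\tfrac1\varepsilon)\bigr)$$
by Lemma 3. Since $\rho\le4L^2\varepsilon$ there, $1+\ell\ge\max\bigl(1,\,1+\log\frac1\varepsilon-\log4L^2\bigr)\ge c(1+\log\frac1\varepsilon)$, so $m\ge c(1+\log\frac1\varepsilon)$. Outside $\bigcup Z_{r_0}$ the difference is $-\varepsilon\psi=O(\varepsilon)$. Finally $\log(\hat\omega^2/\Omega)=\varphi_\infty+O(\varepsilon)$ by (2), and $\frac1t|\hat\varphi|\le C\varepsilon$ since $\hat\varphi$ is bounded; so $N(\hat\varphi)=\varphi_\infty-\hat\varphi+O(\varepsilon)$. $\square$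

## 8. The $C^0$ estimate without a logarithm

Since $r=0$, (2.1) is $\omega(t)^2=e^{\frac{1+t}t\varphi}\Omega$, and $N(\hat\varphi)$ is the error with which $\hat\varphi$ solves it. The plain maximum principle applied to $\varphi-\hat\varphi$ gives $|\varphi-\hat\varphi|\le\sup|N(\hat\varphi)|\le C\varepsilon(1+\log\frac1\varepsilon)$. This misses (4.1) by a logarithm, and the logarithm matters: multiplied by $C/\varepsilon$ and exponentiated, as in Section 4, it would give only $\mathrm{tr}_\omega\hat\omega\le C\varepsilon^{-C}$, a loss of an uncontrolled power of $t$. But the logarithm in $m$ lives only near $E$, and there we can absorb it by a bounded function whose Laplacian is logarithmically large.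

**Step 1: the barrier.** Let $v=\zeta\cdot k(\rho)$, summed over singular points, with $k(\rho)=\rho(3-\log\rho)$. It is bounded, $0\le v\le C$, and smooth off $E$. On $Z_{r_0/2}$ we have $k'=2+\ell$ and $k'+\rho k''=1+\ell$, which are the eigenvalues of $\sqrt{-1}\partial\bar\partial k(\rho)$ with respect to $\omega_{fl}$. So on $Z_{r_0/2}\setminus E$
$$\sqrt{-1}\partial\bar\partial v\ge(1+\ell)\,\omega_{fl}\ge0,\qquad\Delta_{\hat\omega}v\ge(1+\ell)\,\mathrm{tr}_{\hat\omega}\omega_{fl}\ge2(1+\ell)\Bigl(\frac{dV_0}{\hat\omega^2}\Bigr)^{1/2}\ge c_1m, \tag{8.1}$$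
by the arithmetic–geometric inequality, (6.2) and Proposition 4(2). Outside $\bigcup Z_{r_0/2}$, $\pm\sqrt{-1}\partial\bar\partial v\le C\hat\omega$.

Let $A=2C_1/c_1$, let $B$ be a large constant, and fix $t\ge t_0$. The barrier is not smooth at $E$, so we push extrema off $E$ with $\tilde\sigma$, which tends to $-\infty$ there. The form $\sqrt{-1}\partial\bar\partial\tilde\sigma$ extends smoothly to $X$, so there is a constant $\Lambda_t$, depending on $t$, with $\pm\sqrt{-1}\partial\bar\partial\tilde\sigma\le\Lambda_t\,\omega(t)$. Below, $o(1)\to0$ as $\delta\to0$ with $t$ fixed.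

**Step 2: the upper bound.** Let $\hat\varphi_+=\hat\varphi-A\varepsilon v+B\varepsilon$. For $\delta>0$, $\varphi-\hat\varphi_++\delta\tilde\sigma$ tends to $-\infty$ at $E$, so it has a maximum at some $q\in X\setminus E$. At $q$ its complex Hessian is $\le0$, which gives
$$(1-\delta\Lambda_t)\,\omega\le\hat\omega-A\varepsilon\sqrt{-1}\partial\bar\partial v .$$
For small $\delta$ the right side is positive at $q$. Since $\log\det(I+H)\le\mathrm{tr}\,H$ when $I+H>0$,
$$\frac{1+t}t\varphi=\log\frac{\omega^2}\Omega\le\log\frac{\hat\omega^2}\Omega-A\varepsilon\Delta_{\hat\omega}v+o(1)=\frac{1+t}t\hat\varphi+N(\hat\varphi)-A\varepsilon\Delta_{\hat\omega}v+o(1)\quad\text{at }q .$$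
On $Z_{r_0/2}$ we have $N(\hat\varphi)-A\varepsilon\Delta_{\hat\omega}v\le C_1\varepsilon m-2C_1\varepsilon m\le0$; elsewhere $m=1$ and it is $\le C\varepsilon$. So $(\varphi-\hat\varphi)(q)\le C\varepsilon+o(1)$. As $v$ is bounded, $(\varphi-\hat\varphi_+)(q)\le o(1)$ for $B$ large. Hence for $x\in X\setminus E$
$$(\varphi-\hat\varphi_+)(x)+\delta\tilde\sigma(x)\le o(1)+\delta\sup\tilde\sigma .$$
Letting $\delta\to0$, $\varphi\le\hat\varphi_+\le\hat\varphi+B\varepsilon$ off $E$, hence on $X$ by continuity.

**Step 3: the lower bound.** Let $\hat\varphi_-=\hat\varphi+A\varepsilon v-B\varepsilon$. The function $\varphi-\hat\varphi_--\delta\tilde\sigma$ tends to $+\infty$ at $E$, so it has a minimum at some $q\in X\setminus E$, and there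
$$(1+\delta\Lambda_t)\,\omega\ge\hat\omega_-:=\hat\omega+A\varepsilon\sqrt{-1}\partial\bar\partial v .$$
The form $\hat\omega_-$ is positive everywhere off $E$ for $\varepsilon$ small: on $Z_{r_0/2}$ because $\sqrt{-1}\partial\bar\partial v\ge0$, elsewhere because $\sqrt{-1}\partial\bar\partial v\ge-C\hat\omega$. So at $q$
$$\frac{1+t}t(\varphi-\hat\varphi)(q)\ge N(\hat\varphi)+\log\frac{\hat\omega_-^2}{\hat\omega^2}-o(1).$$
If $q\in Z_{r_0/2}$, then $\hat\omega_-^2\ge(1+A\varepsilon\Delta_{\hat\omega}v)\,\hat\omega^2$. Since $\varepsilon m\le\varepsilon(1+\log\frac1\varepsilon)$, we may assume $Ac_1\varepsilon m\le1$ for $t\ge t_0$, and as $\log(1+x)\ge x/2$ on $[0,1]$,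
$$\log(1+A\varepsilon\Delta_{\hat\omega}v)\ge\log(1+Ac_1\varepsilon m)\ge\tfrac12Ac_1\varepsilon m=C_1\varepsilon m\ge-N(\hat\varphi).$$
Elsewhere $N(\hat\varphi)+\log(\hat\omega_-^2/\hat\omega^2)\ge-C\varepsilon$. So in all cases $(\varphi-\hat\varphi)(q)\ge-C\varepsilon-o(1)$ and, for $B$ large, $(\varphi-\hat\varphi_-)(q)\ge-o(1)$. For $x\in X\setminus E$ it follows that $(\varphi-\hat\varphi_-)(x)-\delta\tilde\sigma(x)\ge-o(1)-\delta\sup\tilde\sigma$. Letting $\delta\to0$, $\varphi\ge\hat\varphi_-\ge\hat\varphi-B\varepsilon$ off $E$, so $\varphi\ge\hat\varphi-B\varepsilon$ on $X$. Together,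
$$|\varphi(t)-\hat\varphi|\le C_4\,\varepsilon\quad\text{on }X,\ t\ge t_0 . \tag{8.2}$$

## 9. The $C^2$ estimate: $\omega(t)\asymp\hat\omega$

Now (4.1) is available, and the computation of Section 4 goes through with $\hat\omega$ in place of $\omega_0$. Let $u=\varphi-\hat\varphi$, which is smooth on $X$, so $\omega=\hat\omega+\sqrt{-1}\partial\bar\partial u$. Let $S=\mathrm{tr}_\omega\hat\omega$; then $\Delta_\omega u=2-S$. By (2.2), Proposition 4(1) and (CL), $\Delta_\omega\log S\ge-2-\frac{C_5}\varepsilon S$. Hence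
$$\Delta_\omega\Bigl(\log S-\frac{C_5+1}\varepsilon u\Bigr)\ge\frac1\varepsilon S-\frac{2(C_5+1)}\varepsilon-2 .$$
At a maximum point of the bracket, $S\le2(C_5+1)+2\varepsilon$. By (8.2), $\frac1\varepsilon|u|\le C_4$, so $\log S$ at any other point exceeds its value at the maximum point of the bracket by at most $2(C_5+1)C_4$. So $S\le C$ on $X$. Moreover
$$\frac{\omega^2}{\hat\omega^2}=\exp\Bigl(\frac{1+t}tu-N(\hat\varphi)\Bigr)$$
is bounded above and below. So the two eigenvalues of $\hat\omega$ with respect to $\omega$ have bounded sum and product bounded below, and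
$$C^{-1}\hat\omega\le\omega(t)\le C\hat\omega,\qquad t\ge t_0 . \tag{9.1}$$

## 10. From scalar curvature to the derivative of $D_\lambda$

By (1.2) and (9.1),
$$R(\omega(t))+2\,\frac{1+t}t=\frac1t\,\mathrm{tr}_{\omega(t)}\omega_0\asymp\varepsilon\,\mathrm{tr}_{\hat\omega}\omega_0 .$$
The purpose of this section is to express the right side through the dilations. For each singular point fix a Hermitian metric $g$ on $Z$, let $\mathcal K=\{|w|\le2L\}$, a compact set with $D_\lambda\mathcal K\subset\mathcal K$ for $\lambda\le1$, and put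
$$M(\lambda)=\sup_{\mathcal K}\mathrm{tr}_g(D_\lambda^*g),\qquad0<\lambda\le1 .$$
Up to constants, $M$ does not depend on $g$, since any two choices are equivalent on $\mathcal K$. On $Z_{r_0}$ we have $\omega_0\asymp g$.

**Step 1: $|w|\le2L$.** Here $\hat\omega\asymp\varepsilon D^*_{1/\sqrt\varepsilon}\omega_1\asymp\varepsilon D^*_{1/\sqrt\varepsilon}g$. Pull back by $D_{\sqrt\varepsilon}$: at $z=D_{\sqrt\varepsilon}w$,
$$\varepsilon\,\mathrm{tr}_{\hat\omega}\omega_0\asymp\mathrm{tr}_g(D^*_{\sqrt\varepsilon}g)(w). \tag{10.1}$$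
The supremum over this region is $\asymp M(\sqrt\varepsilon)$.

**Step 2: $2L\sqrt\varepsilon\le|z|\le r_0/2$.** Write $z=D_\lambda w$ with $|w|=2L$, $\sqrt\varepsilon\le\lambda\le1$. Here $\hat\omega\asymp\omega_{fl}$, $D_\lambda^*\omega_{fl}=\lambda^2\omega_{fl}$, and $\omega_{fl}\asymp g$ on $\{|w|=2L\}$. So $\varepsilon\,\mathrm{tr}_{\hat\omega}\omega_0\le C\varepsilon\lambda^{-2}\,\mathrm{tr}_g(D_\lambda^*g)(w)\le C\varepsilon\lambda^{-2}M(\lambda)$.

**Step 3: elsewhere.** There $\hat\omega\asymp\omega_0$ and $\varepsilon\,\mathrm{tr}_{\hat\omega}\omega_0\le C\varepsilon$.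

If $M(\lambda)\asymp\lambda^{-2\nu}$ on $(0,1]$ with $\nu\ge0$, then Step 1 gives exactly the order $\varepsilon^{-\nu}$, and Step 2 gives at most $C\varepsilon\lambda^{-2-2\nu}\le C\varepsilon^{-\nu}$ for $\lambda\ge\sqrt\varepsilon$. So
$$\sup_X\Bigl(R(\omega(t))+2\,\frac{1+t}t\Bigr)\asymp t^{\max\nu}, \tag{10.2}$$
the maximum over singular points. Without singular points only Step 3 occurs, and this supremum is $O(\varepsilon)$.

## 11. The exponent $\nu$ for types $A$, $D$, $E$

We use that for $c>0$ the map $u\mapsto cu$ of $\mathbb P^1$ satisfies $(c\,\cdot)^*\omega_{FS}\le\max(c^2,c^{-2})\,\omega_{FS}$, because the ratio is $c^2(1+|u|^2)^2/(1+c^2|u|^2)^2$.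

**Step 1: type $A_k$.** We choose a metric adapted to the toric charts (5.1). In chart $i$, $u_j=u_i(z_1z_2)^{i-j}=u_i^{1+i-j}v_i^{i-j}$. For $j\le i$ this is a monomial, and for $j\ge i+1$ its inverse is. So $u_1,\dots,u_k$ are holomorphic maps $Z\to\mathbb P^1$, and $u_0=z_1^{k+1}$, $u_{k+1}^{-1}=z_2^{k+1}$ are holomorphic functions on $Z$. In chart $j$ the coordinates are $u_j$ and $u_{j+1}^{-1}$, so
$$g=\sum_{j=1}^ku_j^*\omega_{FS}+|du_0|^2+|d(u_{k+1}^{-1})|^2$$
is positive definite. By (5.2), $D_\lambda$ acts on the target of $u_j$ by multiplication with $\lambda^{k+1-2j}$, where $|k+1-2j|\le k-1$ for $1\le j\le k$, and it multiplies $u_0$ and $u_{k+1}^{-1}$ by $\lambda^{k+1}$. So $D_\lambda^*g\le\lambda^{-2(k-1)}g$ for $\lambda\le1$. Conversely the point $u_0=v_0=0$ of $E$ is fixed by $D_\lambda$, and the differential there has the eigenvector $\partial_{v_0}$ with eigenvalue $\lambda^{1-k}$. So $\mathrm{tr}_g(D_\lambda^*g)\ge\lambda^{-2(k-1)}$ there. Hence $M(\lambda)\asymp\lambda^{-2(k-1)}$ and $\nu=k-1=\mu(A_k)$.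

**Step 2: types $D$, $E$, construction of $Z$.** We reduce to type $A$ singularities lying over points of a projective line. Here $-1\in\Gamma$; let $\bar\Gamma=\Gamma/\pm1$. On $\mathrm{Bl}_0\mathbb C^2$, in suitable unitary coordinates $z$, use coordinates $\zeta_1=z_1$, $\tau=z_2/z_1$ near a given point $[1:0]$ of the exceptional curve. There $-1$ acts by $(\zeta_1,\tau)\mapsto(-\zeta_1,\tau)$, so $W=\mathrm{Bl}_0(\mathbb C^2)/\pm1$ is smooth with coordinates $(Z_1,Z_2)=(\zeta_1^2,\tau)$. Since $dz_1\wedge dz_2=\zeta_1\,d\zeta_1\wedge d\tau=\frac12dZ_1\wedge dZ_2$, the form $dz_1\wedge dz_2$ is nowhere vanishing and $\bar\Gamma$-invariant on $W$.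

Off the zero section $\mathbb P^1\subset W$ the group $\bar\Gamma$ acts freely, because $\gamma z=\pm z$ with $z\ne0$ forces $\gamma=\pm1$. The stabilizer of $[1:0]$ in $\Gamma$ consists of diagonal matrices in $SU(2)$ and contains $-1$. So it is cyclic of order $2m$ for some $m\ge1$, generated by $\mathrm{diag}(e^{i\pi/m},e^{-i\pi/m})$. It acts on $W$ through $\mathbb Z_m$, generated by $(Z_1,Z_2)\mapsto(e^{2\pi i/m}Z_1,e^{-2\pi i/m}Z_2)$. So $W/\bar\Gamma$ has only $A_{m-1}$ singularities. Resolving them minimally keeps the holomorphic $2$-form nowhere vanishing. So the result is a crepant resolution of $\mathbb C^2/\Gamma$, that is, it is $Z$.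

**Step 3: types $D$, $E$, computation.** The map $q:Z\to\mathbb P^1/\bar\Gamma$ satisfies $q\circ D_\lambda=q$, and $D_\lambda(Z_1,Z_2)=(\lambda^2Z_1,Z_2)$. Over a small disc around the image of $[1:0]$ ($|Z_2|$ small, all $Z_1$), $Z$ has the charts $(u_j,\,v_j=u_{j+1}^{-1})$, $0\le j\le m-1$, with
$$u_j=Z_1^{m-j}Z_2^{-j}\mapsto\lambda^{2(m-j)}u_j .$$
As in Step 1,
$$g'=\sum_{j=1}^{m-1}u_j^*\omega_{FS}+|du_0|^2+|d(u_m^{-1})|^2$$
is positive definite there. Since $2\le2(m-j)\le2(m-1)$ for $1\le j\le m-1$, $u_0\mapsto\lambda^{2m}u_0$ and $u_m\mapsto u_m$, we get $D_\lambda^*g'\le\lambda^{-4(m-1)}g'$ for $\lambda\le1$. At the fixed point $u_0=v_0=0$, $v_0\mapsto\lambda^{-2(m-1)}v_0$, so $\mathrm{tr}_{g'}(D_\lambda^*g')\ge\lambda^{-4(m-1)}$ there. (For $m=1$ there is one chart, with coordinates $Z_1,Z_2$, and nothing is stretched.)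

Finitely many sets $q^{-1}(\text{closed disc})\cap\mathcal K$ cover $\mathcal K$. Each is compact and mapped into itself by $D_\lambda$, $\lambda\le1$, and $g'\asymp g$ on each. So $M(\lambda)\asymp\lambda^{-4(m_{\max}-1)}$ and $\nu=2(m_{\max}-1)$, where $m$ runs over the branch orders of $\mathbb P^1\to\mathbb P^1/\bar\Gamma$. These are $(2,2,k-2)$ for $D_k$, where $\bar\Gamma$ is dihedral of order $2(k-2)$, and $(2,3,3)$, $(2,3,4)$, $(2,3,5)$ for $E_6,E_7,E_8$. Hence $\nu=2(k-3),4,6,8$, and $\nu=\mu$ in all cases.

## 12. Surfaces of general type: proofs of Theorems 2 and 1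

*Proof of Theorem 2.* By (10.2) and Section 11, $\sup_X\bigl(R+2\frac{1+t}t\bigr)\asymp t^{\mu(X)}$ for $t\ge t_0$ (it is $O(\varepsilon)$ if $Y$ is smooth), and $R\ge-2\frac{1+t}t\ge-4$. This gives the upper bound, and also the lower bound if $\mu(X)\ge1$, after enlarging $t_0$.

If $\mu(X)=0$ we need $\sup_X|R|\ge c$. Since $R\,\omega^2=2\,\mathrm{Ric}\wedge\omega$,
$$\int_XR\,\omega^2=2\int_X\mathrm{Ric}\wedge\omega=-4\pi K_X\cdot[\omega_t]\le-2(1-\varepsilon)(2\pi K_X)^2<0,$$
where we used $[\omega_t]=\varepsilon[\omega_0]+(1-\varepsilon)2\pi K_X$, $K_X\cdot[\omega_0]\ge0$, and $K_X^2>0$. The volume $\int_X\omega^2=[\omega_t]^2$ is bounded, so $\sup_X|R|\ge c$ for $t\ge t_0$.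

On $[0,t_0]$, $R$ is bounded by compactness. So $R(\omega(t))$ is uniformly bounded if and only if $\mu(X)=0$, and by the table this means that all singular points are of type $A_1$. $\square$

*Proof of Theorem 1.* **Step 1: the curve and the fixed points.** We identify the singularities of $Y$. The map $x:\Sigma\to\mathbb P^1$ is a cyclic triple cover branched exactly over the six $x_i$; there is no branching at $\infty$ because the degree $6$ is divisible by $3$. So $2g-2=3\cdot(-2)+6\cdot2=6$, that is, $g=4$. At each of the $6$ fixed points of $\gamma$, $y$ is a local coordinate and $\gamma:y\mapsto e^{2\pi i/3}y$. Both nontrivial elements of $\mathbb Z_3$ have the same $36$ fixed points on $\Sigma\times\Sigma$, and $(\gamma,\gamma^{-1})$ acts at each as $\mathrm{diag}(e^{2\pi i/3},e^{-2\pi i/3})$. So $Y$ has exactly $36$ singular points, all of type $A_2$.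

**Step 2: the canonical bundle.** The quotient map $p:\Sigma\times\Sigma\to Y$ is finite and étale in codimension one, so $p^*K_Y=K_{\Sigma\times\Sigma}$ is ample, and $K_Y$ is ample. The singularities $A_2$ are canonical, with crepant minimal resolution, so $K_X=f^*K_Y$ is semi-ample and big, and $X_{can}=Y$. The orbifold metric $\omega_Y$ is the descent of the product of the hyperbolic metrics with $\mathrm{Ric}=-\omega$, which is $\mathbb Z_3$-invariant by uniqueness.

**Step 3: the growth.** The solution exists for all $t\ge0$ by (LT). Theorem 2 with $\mu(X)=\mu(A_2)=1$ gives $\sup_X|R(\omega(t))|\asymp t$. Since $R\ge-4$ for $t\ge1$, after enlarging $t_0$ we get $\sup_XR(\omega(t))\ge ct$ for $t\ge t_0$. $\square$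

We can even say where this happens. On an $A_2$ chain $E_1\cup E_2$ let $p_\pm$ be the two torus-fixed points other than $E_1\cap E_2$, namely $u_0=v_0=0$ and $u_2=v_2=0$. They are fixed by $D_{\sqrt\varepsilon}$, and the weights $-1$ found in Section 5 give $\mathrm{tr}_g(D^*_{\sqrt\varepsilon}g)\ge\varepsilon^{-1}$ there. By (10.1), $R(\omega(t))(p_\pm)\ge ct$ for large $t$.

## 13. Products, Kodaira dimension zero, and ample $K_X$: proof of Theorem 3

**Part (a).** Let $X_1$ be as in Theorem 1 with any Kähler metric, $\Sigma'$ a curve of genus $\ge2$ with any Kähler metric, and $T$ a complex torus of dimension $n-\kappa$ with any Kähler metric. Take $X=X_1\times(\Sigma')^{\kappa-2}\times T$ with the product metric. Then $\dim X=n$, $K_X$ is semi-ample and $kod(X)=\kappa$. Long-time solutions exist on each factor by (LT), since its canonical bundle is nef. Their product solves (1.1) on $X$, and by the uniqueness in Section 2 it is $\omega(t)$. The scalar curvature of a product is the sum. By (1.2) each factor has scalar curvature at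 least $-2\dim$ for $t\ge1$, while that of $X_1$ has supremum $\ge ct$. So $\sup_XR(\omega(t))\ge ct-C$.

**Part (b), $kod(X)=0$.** Here $K_X$ is torsion and $f^*\chi=0$. The plan is to rescale so that the class is fixed; then Chern–Lu against $\omega_0$ has no factor $1/\varepsilon$ and works. Put $\tilde\omega=(1+t)\omega(t)\in[\omega_0]$, so $\mathrm{Ric}(\tilde\omega)=\frac1t(\omega_0-\tilde\omega)$. Thus $\tilde\omega=\omega_0+\sqrt{-1}\partial\bar\partial u$ with $\tilde\omega^n=e^{u/t}\Omega'$, where $\sqrt{-1}\partial\bar\partial\log\Omega'=0$ and $\int\Omega'=\int\omega_0^n$, after adding a constant to $u$. Let $\omega_0+\sqrt{-1}\partial\bar\partial u_0$ be Yau's metric with volume form $\Omega'$. At a maximum of $u-u_0$ we have $\tilde\omega\le\omega_0+\sqrt{-1}\partial\bar\partial u_0$, so $e^{u/t}\le1$ and $u\le0$ there; hence $u\le\mathrm{osc}\,u_0$ on $X$. Similarly $u\ge-\mathrm{osc}\,u_0$. For $t\ge1$, $\mathrm{Ric}(\tilde\omega)\ge-\tilde\omega$. With $\Lambda\ge0$ an upper bound for the bisectional curvature of $\omega_0$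 and $S=\mathrm{tr}_{\tilde\omega}\omega_0$, (CL) and $\Delta_{\tilde\omega}u=n-S$ give
$$\Delta_{\tilde\omega}\bigl(\log S-(\Lambda+1)u\bigr)\ge S-1-n(\Lambda+1).$$
At a maximum of the bracket $S\le1+n(\Lambda+1)$, and since $u$ is bounded independently of $t$, $S\le C$ on $X$. Hence $R(\omega(t))=(1+t)R(\tilde\omega)=\frac{1+t}t(S-n)$ is bounded for $t\ge1$, and on $[0,1]$ by compactness.

**Part (b), $K_X$ ample.** Here $r=0$, and the limit is a smooth metric, so it can serve as reference. By Aubin–Yau write $f^*\chi+\sqrt{-1}\partial\bar\partial\varphi_\infty=\omega_{KE}>0$ with $\omega_{KE}^n=e^{\varphi_\infty}\Omega$ and $\varphi_\infty$ smooth. Then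
$$\hat\omega:=\omega_t+\sqrt{-1}\partial\bar\partial\varphi_\infty=\omega_{KE}+\varepsilon(\omega_0-f^*\chi)$$
is, for $t\ge t_0$, uniformly equivalent to $\omega_0$ with bounded curvature, and $\log(\hat\omega^n/\Omega)-\frac{1+t}t\varphi_\infty=O(\varepsilon)$. Let $u=\varphi-\varphi_\infty$, so $\omega=\hat\omega+\sqrt{-1}\partial\bar\partial u$. At a maximum of $u$ we have $\omega^n\le\hat\omega^n$, so by (2.1) $\frac{1+t}t\varphi\le\frac{1+t}t\varphi_\infty+C\varepsilon$ there; at a minimum the inequalities are reversed. So $|u|\le C\varepsilon$. With $S=\mathrm{tr}_\omega\hat\omega$, $C_5$ now bounding the bisectional curvature of $\hat\omega$, and $\Delta_\omega u=n-S$, (2.2) and (CL) give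
$$\Delta_\omega\bigl(\log S-(C_5+1)u\bigr)\ge S-n(C_5+1)-2,$$
so $S\le C$ by the maximum principle and the bound on $u$. Hence $\mathrm{tr}_\omega\omega_0\le C$, and by (1.2) $R(\omega(t))$ is bounded for $t\ge t_0$, and on $[0,t_0]$ by compactness. This proves Theorem 3. $\square$
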